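# Hypercyclic algebras for $\phi(D)$ on the space of entire functions

## 1. Every $\phi(D)$? Translations and $D$ as test cases

Let $H(\mathbb C)$ be the space of entire functions with uniform convergence on compact sets. The sets $\{f:\sup_{|z|\le R}|f-g|<\varepsilon\}$ form a base of neighborhoods of $g$, the space is a separable Fréchet space, and pointwise multiplication is continuous, so $H(\mathbb C)$ is a topological algebra. Let $Df=f'$. For a nonconstant entire function $\phi(z)=\sum a_nz^n$ of exponential type put
$$\phi(D)f=\sum_{n\ge0}a_nf^{(n)} .$$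

This is a continuous linear operator. Indeed, if $|\phi(z)|\le Ce^{B|z|}$ with $B>0$, then $|a_n|\le C\inf_{t>0}e^{Bt}t^{-n}=C(eB/n)^n\le C(eB)^n/n!$ for $n\ge 1$. The Cauchy estimate $\sup_{|z|\le R}|f^{(n)}|\le n!\,s^{-n}\sup_{|z|\le R+s}|f|$ with $s>eB$ makes the series converge, with a bound by $\sup_{|z|\le R+s}|f|$. The operator $\phi(D)$ commutes with translations.

**Definition.** Let $T$ be a continuous linear operator on a topological vector space $X$. A vector $x$ is *hypercyclic* for $T$ if $\{T^nx:n\ge0\}$ is dense in $X$, and $HC(T)$ is the set of these vectors. If $X$ is a topological algebra, a *hypercyclic algebra* for $T$ is a subalgebra $A\ne\{0\}$ with $A\subset HC(T)\cup\{0\}$.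

Algebras here need not contain a unit. For example, the algebra generated by one function $f$ is $\{\Pi(f):\Pi\text{ a polynomial},\ \Pi(0)=0\}$. For it to be a hypercyclic algebra, $f$, $f^2$, $f^3$, $f-7f^5$ and so on must all have dense orbits.

By the Godefroy–Shapiro theorem, $\phi(D)$ has hypercyclic vectors for every nonconstant $\phi$ of exponential type. So the first guess is that *every* $\phi(D)$ supports a hypercyclic algebra. Let us test it.

**Test 1: translations.** Take $\phi(z)=\lambda e^{az}$, so that $\phi(D)f(z)=\lambda f(z+a)$. Suppose some square $f^2$ is hypercyclic. Then there are integers $n_k$ with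
$$\lambda^{n_k}f(z+n_ka)^2\longrightarrow z\qquad\text{uniformly on }|z|\le1 .$$
The limit has exactly one zero in $|z|<1/2$, a simple one, and none on the boundary. By Hurwitz's theorem, for large $k$ the function $\lambda^{n_k}f(\cdot+n_ka)^2$ has exactly one zero in $|z|<1/2$, counted with multiplicity. But the zeros of a constant multiple of a square have even multiplicity. This is a contradiction, so no square is hypercyclic. Since a hypercyclic algebra contains $f^2\neq 0$ along with any $f\ne0$, there is no hypercyclic algebra. The first guess is false.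

**Test 2: $\phi(z)=z$, so $T=D$.** Let us try to control $f$ and $f^2$ together. Let $g$ and $v=\sum_{k\le d}v_kz^k$ be polynomials. We look for $f$ close to $g$ with $D^Nf$ close to $0$ and $D^N(f^2)$ close to $v$. Take $p>\deg g+d+1$, $N=2p+1$, $a=(p!)^{-1/2}$ and
$$f=g+a z^p+\sum_{k\le d}b_kz^{p+1+k},\qquad b_k=\frac{v_k\,k!}{2a\,(N+k)!}.$$
All terms of $f$ have degree less than $N$, so $D^Nf=0$. Now expand $f^2$.

The terms $g^2$, $2agz^p$, $a^2z^{2p}$ and $2gb_kz^{p+1+k}$ have degree less than $2p+1=N$, so $D^N$ kills them. The terms $2ab_kz^{N+k}$ are sent to $2ab_k\frac{(N+k)!}{k!}z^k=v_kz^k$, and these add up to $v$. The products $b_jb_kz^{N+1+j+k}$ are sent to multiples of $z^{1+j+k}$ with coefficients of modulus at most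
$$C\,\frac{(N+1+j+k)!}{a^2(N+j)!\,(N+k)!}\le C\,(N+1+2d)^{d+1}\,\frac{p!}{(2p+1)!}\longrightarrow0\qquad(p\to\infty).$$
Finally $f\to g$ locally uniformly, since $R^p/\sqrt{p!}\to0$ and $|b_k|\le C\sqrt{p!}/(2p+1)!$. So $D$ passes this test.

Keep one feature in mind. The useful term of $f^2$ is the cross product of a *fixed* perturbation $az^p$ with an *unknown* perturbation $\sum b_kz^{p+1+k}$. It is linear in the unknown, so any target $v$ can be reached.

The corrected guess is that multiples of exponentials are the only exceptions.

## 2. Multiples of exponentials as the only exceptions: the statements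

Say that $\phi$ is a *multiple of an exponential function* if $\phi(z)=\lambda e^{az}$ for some $\lambda,a\in\mathbb C$. The problem is taken from Frédéric Bayart, "Hypercyclic algebras", arXiv:1804.01730 (2018). It comes with two known facts. First, multiples of exponentials do not give hypercyclic algebras (Test 1). Second, if $|\phi(0)|<1$, then $\phi(D)$ supports a hypercyclic algebra if and only if $\phi$ is not a multiple of an exponential. The conjecture is that the restriction on $\phi(0)$ is unnecessary. The conjecture is true. The proof below covers all values of $\phi(0)$ and does not use the second fact.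

Throughout, $\phi$ is a nonconstant entire function of exponential type, $T=\phi(D)$, $\mathbb N_0=\{0,1,\dots\}$, and
$$\psi=\log|\phi|:\mathbb C\to[-\infty,\infty),$$
which is continuous. For $f=(f_1,\dots,f_K)$ and $\alpha\in\mathbb N_0^K$ put $f^\alpha=\prod f_i^{\alpha_i}$ and $|\alpha|=\sum\alpha_i$. For instance $f^{(2,1)}=f_1^2f_2$. A set is *residual* if it contains a countable intersection of dense open sets.

**Theorem A.** If $\phi$ is not a multiple of an exponential function, then $\phi(D)$ supports a hypercyclic algebra.

**Theorem B.** The following are equivalent: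

1. $\phi$ is not a multiple of an exponential function;
2. $\phi(D)$ supports a hypercyclic algebra;
3. some square $f^2$, $f\in H(\mathbb C)$, is hypercyclic for $\phi(D)$;
4. for a residual set of sequences $(f_k)_{k\ge1}\in H(\mathbb C)^{\mathbb N}$, the $f_k$ are algebraically independent and the (non-unital) algebra they generate is a hypercyclic algebra, dense in $H(\mathbb C)$ and not finitely generated.

Moreover, if (1) holds and $|\phi(0)|\ge1$, then for a residual set of sequences $(f_k)$ and all $K,M\ge1$, the tuple $(f^\alpha)_{\alpha\in\mathbb N_0^K,\,1\le|\alpha|\le M}$ is a hypercyclic vector for the direct sum of copies of $\phi(D)$ indexed by these $\alpha$.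

In Test 2 we started from an arbitrary pair $(g,v)$. A Baire category argument (Section 8) turns statements of this kind into hypercyclic algebras. So the real task is this: for given $K,M$, find $f_i$ near prescribed $g_i$ and an $N$ such that the functions $T^N(f^\alpha)$ are all near prescribed targets.

## 3. The operator $2I+D$: powers of the base function explode

Let us repeat Test 2 with $\phi(z)=2+z$. In the expansion of $f^m$ there is always the term $g^m$, where $g$ is the function near which $f$ must lie. In Test 2 that term was killed by $D^N$. Now $T^N1=2^N$.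

One may try a different dense class of $g$'s. Since $T^Ne^{\lambda z}=\phi(\lambda)^Ne^{\lambda z}$, a sensible choice is sums of exponentials with frequencies where $|\phi|<1$. This breaks at cubes. *No nonzero finite sum $g=\sum c_je^{\lambda_jz}$ satisfies both $T^Ng\to0$ and $T^N(g^3)\to0$.* To check this, take the $\lambda_j$ distinct and the $c_j$ nonzero. Exponentials with distinct frequencies are linearly independent, so $T^Ng\to0$ forces $\phi(\lambda_j)^N\to0$. Hence $|2+\lambda_j|<1$, and therefore $\operatorname{Re}\lambda_j<-1$. Then every frequency $\lambda$ of $g^3\ne0$ has $\operatorname{Re}\lambda<-3$, so $|2+\lambda|>1$, and $T^N(g^3)\not\to0$.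

So we do not try to make the unwanted terms small. We let them be exponentially large and *cancel* them. This requires a term in $f^m$ that is larger still after applying $T^N$ and linear in a free unknown, for each power separately. But the unknown meant for one power also enters the others. We need bookkeeping of exponential sizes, and a way to solve the resulting nonlinear system.

Here is the bookkeeping in brief. Put $f=g+\sum e^{-Na}e^{wz}+\cdots$ with weights $a>0$, so that $f\to g$. A product of perturbation terms with frequencies $w_l$ and weights $a_l$ becomes, after $T^N$, a term of size about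
$$\exp N\Big(\psi\big(\textstyle\sum w_l\big)-\sum a_l\Big).$$
We want a product $\eta\,\delta^{m-1}$, with $\eta$ unknown and $\delta$ fixed, to beat all its competitors, in particular $\delta^m$ and $\eta^2\delta^{m-2}$. If $\psi$ were affine, this could not happen for $m\ge2$. Indeed, if $\psi(w)=c+\operatorname{Re}(xw)$, the exponents of $\delta^m$, $\eta\delta^{m-1}$, $\eta^2\delta^{m-2}$ are $c+me_\delta$, $c+e_\eta+(m-1)e_\delta$, $c+2e_\eta+(m-2)e_\delta$ with $e=\operatorname{Re}(xw)-a$, and the middle one is the average of the other two. So the curvature of $\psi$ has to enter, and $\log\phi$ is affine exactly when $\phi$ is a multiple of an exponential.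

## 4. Measures, letters, words and rates

**Transforms of measures.** For a compactly supported complex measure $\mu$ on $\mathbb C$ put
$$\hat\mu(z)=\int e^{\lambda z}\,d\mu(\lambda),$$
and let $\|\mu\|$ be its total variation. Let $\Delta_w$ be the unit mass at $w$; thus $\widehat{\Delta_w}(z)=e^{wz}$. We use four facts.

* $\widehat{\mu*\nu}=\hat\mu\,\hat\nu$, $\|\mu*\nu\|\le\|\mu\|\|\nu\|$, and $\operatorname{supp}(\mu*\nu)\subset\operatorname{supp}\mu+\operatorname{supp}\nu$.
* $T^N\hat\mu=\widehat{\phi^N\mu}$. Differentiating under the integral, $\hat\mu^{(n)}(z)=\int\lambda^ne^{\lambda z}d\mu$. Since $\sum|a_n||\lambda|^n$ converges uniformly on $\operatorname{supp}\mu$, sum and integral may be exchanged, so $T\hat\mu=\widehat{\phi\mu}$. Now iterate.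
* If $\operatorname{supp}\mu\subset\{|\lambda|\le\rho\}$, then $|\hat\mu(z)|\le e^{\rho R}\|\mu\|$ for $|z|\le R$.
* For each $r>0$ the span of $\{e^{\lambda z}:|\lambda|\le r\}$ is dense in $H(\mathbb C)$. For small $h>0$ the function $h^{-k}(e^{hz}-1)^k$ is a combination of $e^{jhz}$, $0\le j\le k$, and as $h\to0$ it tends locally uniformly to $z^k$. Polynomials are dense.

**Letters and words.** Fix $K,M\ge1$ and let $\mathcal R=\{\alpha\in\mathbb N_0^K:1\le|\alpha|\le M\}$. We call its elements rows. Fix a set $\mathcal R_1\subset\mathcal R$ of *controlled* rows and put $\mathcal R_0=\mathcal R\setminus\mathcal R_1$. Rows in $\mathcal R_1$ will be steered to arbitrary targets, rows in $\mathcal R_0$ to $0$.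

A *letter* is a labelled object carrying a frequency $w\in\mathbb C$ and a weight $a\ge0$. For each index $i\le K$ there is an alphabet containing the *base letter* $(0,0)$ and finitely many *fixed letters* $(w,a)$ with $a>0$. In addition, for each $\beta\in\mathcal R_1$ there are given an index $i(\beta)$ with $\beta_{i(\beta)}\ge1$ and one *adjustable letter* $\eta_\beta=(w'_\beta,a'_\beta)$, $a'_\beta>0$, which belongs to the alphabet of index $i(\beta)$.

A *word of type $\alpha$* is a choice, for each $i$, of a multiset of $\alpha_i$ letters from the alphabet of index $i$. If the letters of the word $\varpi$ have total frequency $w_\varpi$ and total weight $a_\varpi$, its *rate* is $\psi(w_\varpi)-a_\varpi\in[-\infty,\infty)$.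

For example, let $K=1$ and let the alphabet be a base letter $o$, one fixed letter $\delta=(w,a)$ and one adjustable letter $\eta=(w',a')$. The words of type $2$ are $oo,\ o\delta,\ o\eta,\ \delta\delta,\ \delta\eta,\ \eta\eta$. The rate of $oo$ is $\psi(0)$, and the rate of $\delta\eta$ is $\psi(w+w')-a-a'$. We would like $\delta\eta$ to win.

The hypotheses are as follows.

* **(H0)** For $\alpha\in\mathcal R_0$ every word of type $\alpha$ has rate $<0$.
* **(H1)** For each $\beta\in\mathcal R_1$ there is a word of type $\beta$, the *main word*, consisting of $\eta_\beta$, once, and fixed letters only (no base letter, no other adjustable letter), with rate $u_\beta>0$; all other words of type $\beta$ have rate $<u_\beta$.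

**Lemma 1.** Assume (H0) and (H1). Then for all nonempty open $U_1,\dots,U_K\subset H(\mathbb C)$, all $v_\beta\in H(\mathbb C)$ $(\beta\in\mathcal R_1)$ and all $R,\varepsilon>0$, there are $f_i\in U_i$ and $N\ge1$ with $\sup_{|z|\le R}|T^N(f^\beta)-v_\beta|<\varepsilon$ for $\beta\in\mathcal R_1$ and $\sup_{|z|\le R}|T^N(f^\alpha)|<\varepsilon$ for $\alpha\in\mathcal R_0$.

## 5. Proof of Lemma 1: moving measures to a circle, and Brouwer's theorem

**Step 1: margins.** *We thicken each frequency to a disc and keep all strict inequalities.* Let $q_\beta$ and $b_\beta$ be the total frequency and weight of the fixed letters of the main word of $\beta$, and let $p_\beta=q_\beta+w'_\beta$. Thus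
$$u_\beta=\psi(p_\beta)-b_\beta-a'_\beta .$$
There are finitely many words. Choose $\theta>0$ with $u_\beta\ge3\theta$ for all $\beta\in\mathcal R_1$, with all non-main words of type $\beta\in\mathcal R_1$ having rate $\le u_\beta-4\theta$, and with all words of types in $\mathcal R_0$ having rate $\le-2\theta$. Since $\psi$ is continuous into $[-\infty,\infty)$ and $\psi(p_\beta)$ is finite, there is then $r>0$ such that:

* (a) $u_\beta-3\theta\ge0$, and $\sup_{|\lambda-w_\varpi|\le Mr}\psi-a_\varpi\le u_\beta-3\theta$ for every non-main word $\varpi$ of type $\beta\in\mathcal R_1$;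
* (b) $\inf_{|\lambda-p_\beta|\le r}\psi\ge u_\beta+b_\beta+a'_\beta-\theta$ for $\beta\in\mathcal R_1$; in particular $\phi\ne0$ on this disc;
* (c) $\sup_{|\lambda-w_\varpi|\le Mr}\psi-a_\varpi\le-\theta$ for all words of type $\alpha\in\mathcal R_0$.

**Step 2: reductions.** *We replace all data by transforms of measures near $0$.* By density choose $g_i=\hat G_i\in U_i$ with $G_i$ a finitely supported measure in $\{|\lambda|\le r\}$. Enlarging $R$, we may assume $U_i\supset\{f:\sup_{|z|\le R}|f-g_i|<\varepsilon'\}$ for some $\varepsilon'>0$. Approximating $v_\beta$ within $\varepsilon/2$ on $|z|\le R$ and replacing $\varepsilon$ by $\varepsilon/2$, we may assume $v_\beta=\hat\Upsilon_\beta$ with $\Upsilon_\beta$ finitely supported in $\{|\lambda|\le r\}$. Fix $\rho\ge r$ such that $\{|\lambda|\le\rho\}$ contains all discs $|\lambda-w|\le Mr$, where $w$ is a letter frequency or a word frequency; in particular $|p_\beta|\le\rho$. Put $L=2\rho$, so $L/r\ge1$. From now on $C$ denotes constants, possibly different at each occurrence, independent of $N$ and of the unknowns $\nu$ of Step 4.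

**Step 3: the operators $J_p$.** *To cancel unwanted terms we must divide by $\phi^N$. The unwanted measure lives all over the disc $\{|\lambda|\le\rho\}$, where $\phi$ may be small or zero. So we first replace it by a measure on a small circle around $p_\beta$, where $|\phi|^N$ is large, with almost the same transform on $|z|\le R$.*

For $N\ge3$ let $n=n_N=\lceil N/\sqrt{\log N}\,\rceil$. Then $n/N\to0$ and $n\log n/N\to\infty$. For $|p|\le\rho$ and $\mu$ supported in $\{|\lambda|\le\rho\}$ put $m_k=\int(\lambda-p)^k\,d\mu$, so $|m_k|\le L^k\|\mu\|$. Let $J_p\mu$ be the measure on the circle $S_p=\{p+\xi:|\xi|=r\}$ given by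
$$\sum_{k<n}m_k\,\xi^{-k-1}\frac{d\xi}{2\pi i}.$$
The measure $\xi^{-k-1}\frac{d\xi}{2\pi i}$ has total variation $r^{-k}$. Hence
$$\|J_p\mu\|\le\sum_{k<n}L^kr^{-k}\|\mu\|\le n(L/r)^n\|\mu\|=e^{o(N)}\|\mu\|,\tag{1}$$
because $n/N\to0$. Since $\frac1{2\pi i}\oint e^{\xi z}\xi^{-k-1}d\xi=z^k/k!$, we have
$$\widehat{J_p\mu}(z)=e^{pz}\sum_{k<n}m_k\frac{z^k}{k!},\qquad\text{while}\qquad\hat\mu(z)=e^{pz}\int e^{(\lambda-p)z}d\mu=e^{pz}\sum_{k\ge0}m_k\frac{z^k}{k!}.$$
For instance, for $\mu=\Delta_q$ the transform $e^{qz}$ is replaced by $e^{pz}$ times the Taylor polynomial of $e^{(q-p)z}$ of degree less than $n$. Using $\sum_{k\ge n}x^k/k!\le e^xx^n/n!$, we get for $|z|\le R$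
$$|\widehat{J_p\mu}(z)-\hat\mu(z)|\le\epsilon_N\|\mu\|,\qquad\epsilon_N=e^{\rho R}e^{LR}\frac{(LR)^n}{n!}.\tag{2}$$
Since $n!\ge(n/e)^n$, we have $(LR)^n/n!\le\exp(-n\log n+n(1+\log(LR)))$, and $n\log n/N\to\infty$ gives $\epsilon_N=O(e^{-AN})$ for every $A>0$. So the move costs only $e^{o(N)}$ in norm, and its error is smaller than any exponential. This is the reason for the choice of $n$.

For fixed $N$ the map $J_p$ is linear and bounded, and its range lies in the finite-dimensional space $E_p$ of measures on $S_p$ spanned by the $\xi^{-k-1}d\xi$, $k<n$.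

**Step 4: the unknowns and the expansion.** *We define $f_i$ with free parameters and isolate the main word.* For $\beta\in\mathcal R_1$ let
$$X_\beta=\{\Delta_{-q_\beta}*(\phi^{-N}\tau):\tau\in E_{p_\beta}\}.$$
By (b), $\phi\neq0$ on $S_{p_\beta}$, so this makes sense. $X_\beta$ is a finite-dimensional space of measures on the circle of radius $r$ about $p_\beta-q_\beta=w'_\beta$. Let $B_\beta=\{\nu\in X_\beta:\|\nu\|\le e^{-Na'_\beta}\}$. For $\nu=(\nu_\beta)\in\prod B_\beta$ put
$$F_i=G_i+\sum_{(w,a)}e^{-Na}\Delta_w+\sum_{i(\beta)=i}\nu_\beta,\qquad f_i=\hat F_i,$$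
where the first sum is over the fixed letters of index $i$. Thus each letter of index $i$ has its measure: $G_i$ for the base letter, $e^{-Na}\Delta_w$ for a fixed letter, $\nu_\beta$ for $\eta_\beta$. In each case the measure is supported within $r$ of the letter's frequency and has norm at most $Ce^{-N\cdot\text{weight}}$.

We have $f^\alpha=\widehat{F^{*\alpha}}$ with $F^{*\alpha}=F_1^{*\alpha_1}*\dots*F_K^{*\alpha_K}$. Expanding each $F_i^{*\alpha_i}$ by the multinomial theorem, we obtain one term for each word $\varpi$ of type $\alpha$, namely a product of multinomial coefficients times the convolution of the measures of its letters. A word has at most $M$ letters. So its contribution is supported in $|\lambda-w_\varpi|\le Mr$ and has norm at most $Ce^{-Na_\varpi}$.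

The main word of $\beta$ contributes exactly $k_\beta e^{-Nb_\beta}\Delta_{q_\beta}*\nu_\beta$, where $k_\beta\ge1$ is a product of multinomial coefficients. Let $\mathrm{rest}_\beta(\nu)$ be the sum of the contributions of all other words of type $\beta$. By (a),
$$\|\phi^N\mathrm{rest}_\beta(\nu)\|\le Ce^{N(u_\beta-3\theta)}.\tag{3}$$

**Step 5: the fixed point.** *We want the main term to equal, after moving to the circle, the target minus the rest. The rest depends on all unknowns, so this is a fixed point equation.* Define
$$\chi_\beta(\nu)=\Upsilon_\beta-\phi^N\mathrm{rest}_\beta(\nu),\qquad\Theta_\beta(\nu)=k_\beta^{-1}e^{Nb_\beta}\,\Delta_{-q_\beta}*\big(\phi^{-N}J_{p_\beta}\chi_\beta(\nu)\big)\in X_\beta .$$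
The measure $\chi_\beta(\nu)$ is supported in $\{|\lambda|\le\rho\}$. By (3) and $u_\beta-3\theta\ge0$, its norm is at most $Ce^{N(u_\beta-3\theta)}$; here the constant $\|\Upsilon_\beta\|$ is absorbed. By (b), $|\phi|^{-N}\le e^{-N(u_\beta+b_\beta+a'_\beta-\theta)}$ on $S_{p_\beta}$. With (1),
$$\|\Theta_\beta(\nu)\|\le e^{Nb_\beta}\cdot e^{-N(u_\beta+b_\beta+a'_\beta-\theta)}\cdot e^{o(N)}\cdot Ce^{N(u_\beta-3\theta)}=e^{-Na'_\beta}\cdot Ce^{-2\theta N+o(N)}\le e^{-Na'_\beta}$$
for $N$ large. So $\Theta=(\Theta_\beta)$ maps $\prod B_\beta$ into itself. This set is a compact convex subset of a finite-dimensional space. The map $\Theta$ is continuous, because $\mathrm{rest}_\beta$ is polynomial in $\nu$, and multiplication by $\phi^{\pm N}$ on the relevant compact sets, $J_{p_\beta}$ and translation are bounded linear maps. By Brouwer's theorem $\Theta$ has a fixed point $\nu$.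

**Step 6: reading off the conclusion.** *We check the three required approximations.* At the fixed point, $\nu_\beta=\Theta_\beta(\nu)$ gives
$$\phi^N\,k_\beta e^{-Nb_\beta}(\Delta_{q_\beta}*\nu_\beta)=J_{p_\beta}\chi_\beta .$$
Therefore, for $\beta\in\mathcal R_1$,
$$T^N(f^\beta)=\widehat{\phi^NF^{*\beta}}=\widehat{J_{p_\beta}\chi_\beta}+\widehat{\phi^N\mathrm{rest}_\beta(\nu)}=v_\beta+\big(\widehat{J_{p_\beta}\chi_\beta}-\widehat{\chi_\beta}\big),$$
because $\widehat{\chi_\beta}=v_\beta-\widehat{\phi^N\mathrm{rest}_\beta(\nu)}$. As $\|\chi_\beta\|\le Ce^{Nu_\beta}$, (2) shows that $\sup_{|z|\le R}|T^N(f^\beta)-v_\beta|\le\epsilon_NCe^{Nu_\beta}\to0$.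

For $\alpha\in\mathcal R_0$, (c) gives $\|\phi^NF^{*\alpha}\|\le Ce^{-\theta N}$, so $|T^N(f^\alpha)|\le Ce^{-\theta N}\to0$ on $|z|\le R$. Finally, on $|z|\le R$,
$$|f_i-g_i|\le e^{\rho R}\Big(\sum e^{-Na}+\sum e^{-Na'_\beta}\Big)\to0,$$
because all non-base weights are positive. So $f_i\in U_i$ for $N$ large, and Lemma 1 is proved. $\square$

Lemma 1 turns the problem into a finite combinatorial one. We must place letters, with positive weights, so that each controlled row has a unique winning word of the prescribed shape.

## 6. Integers that single out one word for each row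

Among rows of the same degree $m$, every row $\beta$ needs its own winner. The tool is a quadratic penalty $-BS^2$, with integers arranged so that the wanted word sits exactly at the vertex of the parabola.

Given $K,M$, put $t_i=(M+1)^i$ and $T_\alpha=\sum_i\alpha_it_i$. The integers $T_\alpha$, $\alpha\in\mathcal R$, are distinct, since the $\alpha_i\le M$ are their digits in base $M+1$. Put $\Lambda=1+\max_{\alpha\in\mathcal R}T_\alpha$. For $\beta\in\mathcal R$ choose $i(\beta)$ with $\beta_{i(\beta)}\ge1$ and put
$$t'_\beta=t_{i(\beta)}-T_\beta+\Lambda>0 .$$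

**Lemma 2 (Count).** Fix $m\le M$, $B>0$ and $\beta$ with $|\beta|=m$. Consider words of type $\beta$ formed only with letters $\delta_j$ (index $j$) and $\eta_\gamma$ ($|\gamma|=m$, index $i(\gamma)$). Give $\delta_j$ the pair $(t,h)=(t_j,\,2B\Lambda t_j)$ and $\eta_\gamma$ the pair $(t,h)=(t'_\gamma,\,2B\Lambda t'_\gamma-B/2)$. For a word let $S$ be its sum of $t$'s and put $Q=-BS^2+\sum h$. Then the word with one $\eta_\beta$ and otherwise $\delta$'s has $Q=B\Lambda^2-B/2>0$, and every other word has a value $Q$ smaller by at least $B/2$.

*Proof.* Summing the $h$'s and completing the square,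
$$Q=-BS^2+2B\Lambda S-\tfrac B2\#\{\eta\text{'s}\}=B\Lambda^2-B(S-\Lambda)^2-\tfrac B2\,\#\{\eta\text{'s}\}.$$

* The unique word with one $\eta_\beta$ and otherwise $\delta$'s has $S=T_\beta-t_{i(\beta)}+t'_\beta=\Lambda$ and $Q=B\Lambda^2-B/2$, which is positive as $\Lambda>1$.
* With no $\eta$: $S=T_\beta\le\Lambda-1$, so $Q\le B\Lambda^2-B$.
* With exactly one $\eta_\gamma$, $\gamma\ne\beta$: $S-\Lambda=T_\beta-t_{i(\gamma)}+t'_\gamma-\Lambda=T_\beta-T_\gamma$ is a nonzero integer, so $Q\le B\Lambda^2-\frac B2-B$.
* With at least two $\eta$'s: $Q\le B\Lambda^2-B$. $\square$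

The small penalty $B/2$ per $\eta$ handles the last case, where $S=\Lambda$ is not excluded. It is less than $B$, so the word without $\eta$ still loses.

*Example.* Let $K=1$, $M=2$. Then $t_1=3$, $T_1=3$, $T_2=6$, $\Lambda=7$, and $t'_2=3-6+7=4$. For $m=2$ the words $\delta\delta,\delta\eta,\eta\eta$ have $S=6,7,8$ and $Q/B=48,\ 48\tfrac12,\ 47$. The mixed word wins.

*Example.* Let $K=2$, $M=2$. Then $t=(3,9)$ and $\Lambda=19$. With $i(2,0)=i(1,1)=1$ and $i(0,2)=2$ we get $t'_{(2,0)}=16$, $t'_{(1,1)}=10$, $t'_{(0,2)}=10$. For type $(1,1)$ the words are $\delta_1\delta_2$ ($S=12$), $\eta_{(1,1)}\delta_2$ ($19$), $\eta_{(2,0)}\delta_2$ ($25$), $\delta_1\eta_{(0,2)}$ ($13$), $\eta_{(1,1)}\eta_{(0,2)}$ ($20$), $\eta_{(2,0)}\eta_{(0,2)}$ ($26$). Only $\eta_{(1,1)}\delta_2$ has $S=19$.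

## 7. Placing the letters

### 7.1. The case $|\phi(0)|\ge1$: two levels near the origin

Assume that $\phi$ is not a multiple of an exponential and $c:=\psi(0)\ge0$. The word made only of base letters has rate $c\ge0$, so all rows must be controlled: $\mathcal R_1=\mathcal R$, $\mathcal R_0=\emptyset$. All frequencies will be close to $0$.

**Step 1: normal form at $0$.** *We extract the first nonlinear term of $\log\phi$, and a direction in which it helps.* As $\phi(0)\neq0$, let $\ell=\log\phi$ near $0$. If $\ell$ were affine near $0$, then $\phi$ would be a multiple of an exponential by the identity theorem. Hence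
$$\ell(\lambda)=\ell(0)+x_0\lambda+\kappa\lambda^d+O(\lambda^{d+1}),\qquad d\ge2,\ \kappa\ne0.$$
The $d$ solutions $\omega$ of $\kappa\omega^d=1$ sum to $0$, since $d\ge2$. So the numbers $\operatorname{Re}(x_0\omega)$ sum to $0$, and we can pick $\omega$ with $\operatorname{Re}\xi_0\ge0$, where $\xi_0=x_0\omega$. Pick $\sigma\in\{1,-1\}$ with $-\sigma\operatorname{Im}\xi_0\ge0$. Uniformly for $\zeta$ in bounded sets, as $\epsilon\to0^+$,
$$\psi(\epsilon\omega\zeta)=c+\epsilon\operatorname{Re}(\xi_0\zeta)+\epsilon^d\operatorname{Re}\zeta^d+O(\epsilon^{d+1}).\tag{4}$$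
The linear term is additive over letters, so the weights can absorb it; the two sign choices will keep the weights positive. The term $\operatorname{Re}\zeta^d$ grows along the positive real axis and is strictly concave to second order in the imaginary direction. We use the first property to separate different degrees $m$, and the second to separate rows of the same degree.

**Step 2: the first level separates degrees.** *For words of $m$ letters the first-order winner should use a position $s_m$ that depends on $m$.* For $1\le m\le M$ consider $m^{d-1}s^d-s^{d+1}$ on $s\ge0$. Its derivative is $s^{d-1}(dm^{d-1}-(d+1)s)$, so the unique maximizer is $s_m=\frac d{d+1}m^{d-1}$, with maximum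
$$\mu_m=s_m^d(m^{d-1}-s_m)=\frac{s_m^dm^{d-1}}{d+1}>0.$$
The $s_m$ are distinct and positive. For $\sigma_1,\dots,\sigma_m\in\{0,s_1,\dots,s_M\}$ the power mean inequality $(\sum\sigma_l)^d\le m^{d-1}\sum\sigma_l^d$ gives
$$\Big(\sum_l\sigma_l\Big)^d-\sum_l\sigma_l^{d+1}\le\sum_l\big(m^{d-1}\sigma_l^d-\sigma_l^{d+1}\big)\le m\mu_m,\tag{5}$$
with equality on the right only if all $\sigma_l=s_m$. There are finitely many choices, so there is $\gamma_0>0$ such that, for all $m\le M$, the left side of (5) is at most $m\mu_m-2\gamma_0$ unless all $\sigma_l=s_m$.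

*Example.* For $d=2$ and $M=2$ we have $s_1=\frac23$, $s_2=\frac43$. For $m=2$ the left side of (5) at $(\frac43,\frac43)$, $(\frac43,\frac23)$, $(\frac23,\frac23)$, $(\frac23,0)$, $(0,0)$, $(\frac43,0)$ equals $\frac{64}{27},\frac{36}{27},\frac{32}{27},\frac4{27},0,-\frac{16}{27}$. For $m=1$ the values at $\frac23,0,\frac43$ are $\frac4{27},0,-\frac{16}{27}$. So pairs choose $\frac43$ and singletons choose $\frac23$.

**Step 3: the letters.** *We shift the positions $s_m$ slightly in the imaginary direction by multiples of the integers of Section 6.* Let $B_m=\binom d2(ms_m)^{d-2}>0$. With parameters $\tau,\epsilon>0$ take, for $1\le m\le M$, the following letters ("group $m$"):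

* for each $i\le K$ a fixed letter $\delta_{i,m}$ of index $i$, with $(t,h)=(t_i,\,2B_m\Lambda t_i)$;
* for each $|\beta|=m$ the adjustable letter $\eta_\beta$ of index $i(\beta)$, with $(t,h)=(t'_\beta,\,2B_m\Lambda t'_\beta-B_m/2)$.

A group $m$ letter with pair $(t,h)$ has
$$\zeta=s_m+\mathrm i\,\sigma\tau t,\qquad w=\epsilon\omega\zeta,\qquad a=\epsilon\operatorname{Re}(\xi_0\zeta)+\epsilon^d\,(s_m^{d+1}-\tau^2h),$$
where $\mathrm i$ is the imaginary unit. The base letter has $\zeta=0$, $a=0$.

**Step 4: the weights are positive.** *This is required by Lemma 1.* For $\tau$ small, $s_m^{d+1}-\tau^2h>0$ for all letters. Also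
$$\operatorname{Re}(\xi_0\zeta)=s_m\operatorname{Re}\xi_0-\sigma\tau t\operatorname{Im}\xi_0\ge0,$$
because both terms are $\ge0$ by the choice of $\omega$ and $\sigma$. So $a>0$ for all non-base letters.

*Example.* For $\phi(z)=2+z$ we have $\ell(\lambda)=\log2+\frac\lambda2-\frac{\lambda^2}8+\cdots$, so $d=2$, $\kappa=-\frac18$, and we may take $\omega=\mathrm i\sqrt8$. Then $\xi_0=\mathrm i\sqrt2$, $\sigma=-1$, and $w=\epsilon\sqrt8\,(\tau t+\mathrm i s_m)$. The letters move up the imaginary axis, where $|2+\mathrm iy|^2=4+y^2$ grows, with a slight shift to the right.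

**Step 5: the rates.** *We verify (H1).* Take a word with letters $\zeta_l$, first-level values $\sigma_l\in\{0,s_1,\dots,s_M\}$, and $h$-values $h_l$ (with $h=0$ for the base letter). Its frequency is $\epsilon\omega\sum\zeta_l$. By (4), the terms $\epsilon\operatorname{Re}(\xi_0\zeta_l)$ cancel, and its rate is
$$c+\epsilon^d\Big[\operatorname{Re}\Big(\sum_l\zeta_l\Big)^d-\sum_l(\sigma_l^{d+1}-\tau^2h_l)\Big]+O(\epsilon^{d+1}).\tag{6}$$
Consider words of a type $\beta$ with $|\beta|=m$.

First suppose that all letters are in group $m$. With $S=\sum t$ we have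
$$\operatorname{Re}(ms_m+\mathrm i\sigma\tau S)^d=(ms_m)^d-\tau^2B_mS^2+O(\tau^4),$$
and $(ms_m)^d-ms_m^{d+1}=m(m^{d-1}s_m^d-s_m^{d+1})=m\mu_m$. So the bracket in (6) is $m\mu_m+\tau^2Q+O(\tau^4)$, with $Q$ as in Lemma 2 for $B=B_m$.

Now suppose that some letter is not in group $m$ (a base letter or a letter of another group). As $\tau\to0$ the bracket tends to the left side of (5), with not all $\sigma_l=s_m$, since the $s$'s are distinct and nonzero. So the bracket is at most $m\mu_m-\gamma_0$ for $\tau$ small.

By Lemma 2, for $\tau$ small the word with one $\eta_\beta$ and otherwise letters $\delta_{j,m}$ has a bracket that is $>m\mu_m>0$ and strictly larger than the brackets of all other words of type $\beta$. There are finitely many rows and words, so one $\tau$ serves all of them. Fix such a $\tau$, and then take $\epsilon$ small. By (6) this word has the strictly largest rate $u_\beta$ among the words of type $\beta$, and $u_\beta>c\ge0$. It contains $\eta_\beta$ once and otherwise fixed letters only. This is (H1), and (H0) is void. Lemma 1 gives the following.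

**Proposition (P⁺).** If $|\phi(0)|\ge1$ and $\phi$ is not a multiple of an exponential, then for all $K,M$, nonempty open $U_1,\dots,U_K$, all $v_\alpha\in H(\mathbb C)$ ($1\le|\alpha|\le M$) and $R,\varepsilon>0$ there are $f_i\in U_i$ and $N\ge1$ with $\sup_{|z|\le R}|T^N(f^\alpha)-v_\alpha|<\varepsilon$ for all $1\le|\alpha|\le M$.

### 7.2. The case $|\phi(0)|<1$: letters near $P/M$

Assume that $\phi$ is not a multiple of an exponential and $\psi(0)<0$. Now low-degree words can be made to decay, and only the top degree needs control: $\mathcal R_1=\{|\alpha|=M\}$, $\mathcal R_0=\{1\le|\alpha|<M\}$.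

**Step 1: choice of $P$.** *We need a point where $\psi$ is positive and curved, while the fractions $kP/M$ stay where $\psi<0$.* Since $\phi$ is unbounded (Liouville) and $\psi(0)<0$, there is a largest $\rho_1\in(0,\infty)$ with $\psi<0$ on $|\lambda|<\rho_1$. On $|\lambda|=\rho_1$ we have $\psi\le0$ by continuity. If $\psi<0$ held on the whole circle, compactness would give a larger disc. So there is $p$ with $|p|=\rho_1$ and $\psi(p)=0$.

Near $p$, $\ell=\log\phi$ is analytic and $\psi=\operatorname{Re}\ell$ is harmonic and nonconstant. By the maximum principle the open set $\{\psi>0\}$ has points arbitrarily close to $p$. Also $\ell''\not\equiv0$ near $p$, since otherwise $\phi$ would be a multiple of an exponential near $p$, hence everywhere; so the zeros of $\ell''$ near $p$ are isolated. The points $kp/M$, $0\le k<M$, lie in $|\lambda|<\rho_1$, and $\{\psi<0\}$ is open. Therefore we can choose $P$ near $p$ with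
$$\psi(P)>0,\qquad\ell''(P)\ne0,\qquad\psi(kP/M)<0\quad(0\le k<M).$$
Choose $y$ with $\ell''(P)y^2=-2$. Then, for $S$ in bounded sets of real numbers,
$$\psi(P+\tau Sy)=\psi(P)+\tau S\operatorname{Re}(\ell'(P)y)-\tau^2S^2+O(\tau^3).\tag{7}$$

**Step 2: the letters.** *We distribute $P$ and $\psi(P)$ evenly over $M$ letters and use the parabola in (7) for Lemma 2.* Take one fixed letter $\delta_i$ for each $i$ and adjustable letters $\eta_\beta$, $|\beta|=M$, with pairs $(t,h)$ as in Lemma 2 for $m=M$, $B=1$, and
$$w=\frac PM+\tau ty,\qquad a=\frac{\psi(P)}M+\tau t\operatorname{Re}(\ell'(P)y)-\tau^2h .$$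
For $\tau$ small all these $a$ are positive.

**Step 3: the rates.** *We verify (H0) and (H1).* As $\tau\to0$, a word with exactly $k<M$ non-base letters has rate tending to $\psi(kP/M)-k\psi(P)/M<0$ (possibly $-\infty$), so its rate is negative for $\tau$ small. Every word of a type with $|\alpha|<M$ is of this kind, which gives (H0). The same bound covers all words of types $|\beta|=M$ that contain a base letter.

A word of type $|\beta|=M$ without base letters has frequency $P+\tau Sy$ and weight $\psi(P)+\tau S\operatorname{Re}(\ell'(P)y)-\tau^2\sum h$. By (7) its rate is $\tau^2(-S^2+\sum h)+O(\tau^3)=\tau^2Q+O(\tau^3)$. By Lemma 2, for $\tau$ small the word with one $\eta_\beta$ and otherwise $\delta$'s has rate $u_\beta>0$, strictly larger than the rates of all others. So (H1) holds, and Lemma 1 gives the following property.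

**Property (P).** For all $K,M$, nonempty open $U_1,\dots,U_K$, all $v_\alpha\in H(\mathbb C)$ ($|\alpha|=M$) and $R,\varepsilon>0$ there are $f_i\in U_i$ and $N\ge1$ with $\sup_{|z|\le R}|T^N(f^\alpha)-v_\alpha|<\varepsilon$ for $|\alpha|=M$ and $\sup_{|z|\le R}|T^N(f^\alpha)|<\varepsilon$ for $1\le|\alpha|<M$.

If $|\phi(0)|\ge1$, then (P) follows from (P⁺) with $v_\alpha=0$ for $|\alpha|<M$. So (P) holds for every $\phi$ that is not a multiple of an exponential.

## 8. Baire category and the proofs of Theorems A and B

**(1)⇒(4), step 1: the residual set.** *We collect all instances of (P) into one generic sequence.* Let $(V_j)$ be a countable base of nonempty open sets of $H(\mathbb C)$ and $(W_l)$ a countable base of open neighborhoods of $0$. For $K,M,l$ and $\mathbf j=(j_\alpha)_{\alpha\in\mathbb N_0^K,|\alpha|=M}$ let $\mathcal O(K,M,l,\mathbf j)$ be the set of $(f_k)\in H(\mathbb C)^{\mathbb N}$ for which there is $N\ge1$ with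
$$T^N(f^\alpha)\in W_l\ \ (1\le|\alpha|<M),\qquad T^N(f^\alpha)\in V_{j_\alpha}\ \ (|\alpha|=M),\qquad f=(f_1,\dots,f_K).$$
This set is open, because multiplication and $T$ are continuous. It is dense. Indeed, a basic open set of the product is $\prod_kU_k$ with all $U_k$ nonempty open, and $U_k=H(\mathbb C)$ for all but finitely many $k$. Choose $v_\alpha\in V_{j_\alpha}$ and $R,\varepsilon$ so that $\varepsilon$-closeness on $|z|\le R$ to $v_\alpha$, respectively to $0$, implies membership in $V_{j_\alpha}$, respectively in $W_l$. Then apply (P) to $U_1,\dots,U_K$, and choose $f_k\in U_k$ arbitrarily for $k>K$. There are countably many sets $\mathcal O(K,M,l,\mathbf j)$ and $H(\mathbb C)^{\mathbb N}$ is a Fréchet space, so by Baire's theorem their intersection $\mathcal G$ is residual.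

**Step 2: polynomials in a generic sequence are hypercyclic.** *This is where control of the top degree suffices.* Let $(f_k)\in\mathcal G$ and let $\Pi(x)=\sum_{1\le|\alpha|\le M}c_\alpha x^\alpha$ be a nonzero polynomial in $x_1,\dots,x_K$ without constant term, of degree $M$. Pick $\beta$ with $|\beta|=M$ and $c_\beta\ne0$. Given $h\in H(\mathbb C)$, by definition of $\mathcal G$ there is $N$ with $T^N(f^\beta)$ as close as we like to $h/c_\beta$ and $T^N(f^\alpha)$ as close as we like to $0$ for all other $\alpha$ with $1\le|\alpha|\le M$. For those $\alpha\ne\beta$ with $|\alpha|=M$ we choose $V_{j_\alpha}$ inside a small neighborhood of $0$. Hence $T^N(\Pi(f))=\sum c_\alpha T^N(f^\alpha)$ is as close as we like to $h$. So $\Pi(f)\in HC(T)$; in particular $\Pi(f)\ne0$.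

**Step 3: structure of the algebra.** *We check the remaining claims of (4).* The algebra generated by $(f_k)$ consists of the functions $\Pi(f_1,\dots,f_K)$ with $\Pi$ without constant term. By Step 2 it is a hypercyclic algebra.

The $f_k$ are algebraically independent: if $\Pi_0\ne0$ is a polynomial in $x_1,\dots,x_K$ with $\Pi_0(f)=0$, then $x_1\Pi_0$ is a nonzero polynomial without constant term that vanishes at $f$, contradicting Step 2.

The algebra is not finitely generated: finitely many generators would be polynomials in $f_1,\dots,f_K$ for some $K$, and then $f_{K+1}$ would be a polynomial in $f_1,\dots,f_K$, contradicting independence.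

Finally, the sequences $(f_k)$ that are dense in $H(\mathbb C)$ form a residual set, since for each $j$ the set of sequences with some $f_k\in V_j$ is open, and it is dense because a basic open set leaves all but finitely many coordinates free. Intersecting $\mathcal G$ with this set, the algebra is also dense. This proves (4).

**Theorem A** follows. Already $\{\Pi(f_1):\Pi(0)=0\}$ is a hypercyclic algebra.

**(4)⇒(2)⇒(3).** A residual subset of $H(\mathbb C)^{\mathbb N}$ is nonempty, so (4) implies (2). If $A$ is a hypercyclic algebra and $0\ne f\in A$, then $0\ne f^2\in A$, so $f^2$ is hypercyclic.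

**(3)⇒(1).** This is Test 1 of Section 1: if $\phi(z)=\lambda e^{az}$, no square is hypercyclic for $\phi(D)$.

**The last statement of Theorem B.** Let (1) hold and $|\phi(0)|\ge1$. *We repeat the Baire argument with (P⁺) in place of (P).* For $K,M$ and $\mathbf j=(j_\alpha)_{1\le|\alpha|\le M}$, consider the set of $(f_k)$ for which there is $N\ge1$ with $T^N(f^\alpha)\in V_{j_\alpha}$ for all $1\le|\alpha|\le M$. It is open by continuity, and dense by (P⁺) applied as in Step 1 with $v_\alpha\in V_{j_\alpha}$. There are countably many such sets, so their intersection is residual. For $(f_k)$ in the intersection and any $K,M$, the orbit of $(f^\alpha)_{1\le|\alpha|\le M}$ under the direct sum of copies of $T$ meets every product $\prod_\alpha V_{j_\alpha}$. These products form a base of the topology of the direct sum, so the tuple is a hypercyclic vector. $\blacksquare$
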